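# Extensions with uniformly continuous derivative force a norm of power type 2

Throughout, $X$ is a real normed linear space with norm $\|\cdot\|$, and $X^*$ is its dual with the dual norm. We assume $X\neq\{0\}$, since for $X=\{0\}$ everything below is trivial. Completeness is assumed only where the word "Banach" appears.

## 1. The class $C^{1,+}$, Whitney data, and smoothness of norms

### 1.1 Uniformly continuous derivatives

**Definition 1.** $C^{1,+}(X)$ is the class of Fréchet differentiable functions $F\colon X\to\mathbb R$ whose derivative $DF\colon X\to X^*$ is uniformly continuous.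

**Example 1.** On $X=\mathbb R$ the function $x^2$ is in $C^{1,+}$, and $x^3$ is not, because $3x^2$ is not uniformly continuous. The function $|x|^{3/2}$ is in $C^{1,+}(\mathbb R)$: its derivative $\tfrac32|x|^{1/2}\operatorname{sgn}x$ is uniformly continuous, though not Lipschitz near $0$. So a uniformly continuous derivative may oscillate badly at small distances. At large distances it cannot, as the next lemma shows.

For a Fréchet differentiable $F\colon X\to\mathbb R$ put
$$A(F)=\sup\{\|DF(x)-DF(y)\|:\ \|x-y\|\le1\}.$$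

**Lemma 1.** If $F\in C^{1,+}(X)$, then $A(F)<\infty$. If $F$ is Fréchet differentiable and $A=A(F)<\infty$, then for all $x,y,z,h\in X$
$$\|DF(x)-DF(y)\|\le A(\|x-y\|+1), \tag{1}$$
$$\|DF(z)\|\le\|DF(0)\|+A(\|z\|+1), \tag{2}$$
$$|F(x+h)-F(x)-\langle DF(x),h\rangle|\le A\|h\|^2+A\|h\|. \tag{3}$$

*Proof.* Let $F\in C^{1,+}(X)$ and choose $\delta>0$ such that $\|DF(u)-DF(v)\|\le1$ whenever $\|u-v\|<\delta$. Fix an integer $N>1/\delta$. If $\|x-y\|\le1$, cut the segment $[x,y]$ into $N$ equal pieces. Each has length less than $\delta$, so $\|DF(x)-DF(y)\|\le N$. Hence $A(F)\le N$.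

Now let $A=A(F)<\infty$. For $x\ne y$ let $N$ be the least integer with $N\ge\|x-y\|$, so $N\le\|x-y\|+1$. Cutting $[x,y]$ into $N$ equal pieces of length at most $1$ gives $\|DF(x)-DF(y)\|\le AN$, which is (1). Taking $x=z$, $y=0$ gives (2). For (3), put $\varphi(t)=F(x+th)-t\langle DF(x),h\rangle$ on $[0,1]$. By (1),
$$|\varphi'(t)|=|\langle DF(x+th)-DF(x),h\rangle|\le A(\|h\|+1)\|h\|,$$
and the mean value theorem bounds $|\varphi(1)-\varphi(0)|$ by the same number. $\square$

### 1.2 Whitney data on a subset

**Definition 2.** Let $E\subset X$, $f\colon E\to\mathbb R$, $G\colon E\to X^*$. We say that $f$ satisfies condition $(W^1)$ with $G$ on $E$ if $G$ is uniformly continuous on $E$ and for every $\varepsilon>0$ there is $\delta>0$ such that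
$$|f(y)-f(x)-\langle G(x),y-x\rangle|\le\varepsilon\|y-x\|\qquad\text{whenever }x,y\in E,\ \|y-x\|<\delta.$$

**Example 2.** Let $E=\mathbb Z\subset\mathbb R$. Every $f$ satisfies $(W^1)$ with every $G$: take $\delta=1$. So $(W^1)$ says nothing on $\mathbb Z$. Yet $f(n)=2^n$ has no extension $F\in C^{1,+}(\mathbb R)$, because (3) with $x=0$ makes $F$ grow at most quadratically. A condition at large distances is therefore needed.

**Definition 3.** For $f\colon E\to\mathbb R$ consider the following two statements.

* (i) $f$ can be extended to a function $F\in C^{1,+}(X)$.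
* (ii) There exists $G$ such that $f$ satisfies $(W^1)$ with $G$ on $E$, and for each $d>0$ there exists $K>0$ such that
$$\|G(y)-G(x)\|\le K\|y-x\|,\qquad |f(y)-f(x)-\langle G(x),y-x\rangle|\le K\|y-x\|^2$$
whenever $x,y\in E$, $\|y-x\|\ge d$.

**Example 3.** On $E=\mathbb Z$ the function $f(n)=n^2$ satisfies (ii) with $G(n)=2n$, since $y^2-x^2-2x(y-x)=(y-x)^2$. The function $2^n$ does not satisfy (ii) for any $G$: with $x=0$, $d=1$ the second inequality would read $|2^n-1-G(0)n|\le Kn^2$ for all $n\ge1$.

The implication (i)$\Rightarrow$(ii) holds in every normed space. Given $F\in C^{1,+}(X)$ extending $f$, put $G=DF|_E$ and $A=A(F)$. The mean value theorem applied to $\varphi$ as above, now with $\|h\|<\delta$ and $\delta$ taken from the uniform continuity of $DF$ for the given $\varepsilon$, yields $(W^1)$. For $\|y-x\|\ge d$ we have $1\le\|y-x\|/d$, so (1) and (3) give both large-distance inequalities with $K=A(1+1/d)$ (any positive $K$ if $A=0$).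

**Definition 4.** A set $E\subset X$ is $s$-separated ($s>0$) if $\|x-y\|\ge s$ for distinct $x,y\in E$, and uniformly discrete if it is $s$-separated for some $s>0$.

**Example 4.** $\mathbb Z\subset\mathbb R$ is $1$-separated, while $\{\sqrt n:n\in\mathbb N\}$ is not uniformly discrete. On an $s$-separated set every $f$ satisfies $(W^1)$ with every $G$: take $\delta=s$.

### 1.3 Smoothness of norms

**Definition 5.** The modulus of smoothness of a norm $\nu$ on $X$ is
$$\rho_\nu(\tau)=\sup\Big\{\frac{\nu(x+h)+\nu(x-h)}2-1:\ \nu(x)=1,\ \nu(h)=\tau\Big\}\qquad(\tau>0).$$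
The norm $\nu$ is uniformly smooth if $\rho_\nu(\tau)/\tau\to0$ as $\tau\to0+$. It has modulus of smoothness of power type $2$ if $\rho_\nu(\tau)\le C\tau^2$ for some constant $C>0$ and all $\tau>0$.

**Example 5.** In a Hilbert space, the parallelogram law gives, for $\|x\|=1$ and $\|h\|=\tau$,
$$\frac{\|x+h\|+\|x-h\|}2\le\Big(\frac{\|x+h\|^2+\|x-h\|^2}2\Big)^{1/2}=(1+\tau^2)^{1/2}\le1+\tfrac12\tau^2,$$
so the norm is of power type $2$.

Now let $X=\ell_p$ with $1<p<2$. For real $a,b$, concavity of $s\mapsto s^{p/2}$ and then its subadditivity give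
$$\frac{|a+b|^p+|a-b|^p}2\le\Big(\frac{|a+b|^2+|a-b|^2}2\Big)^{p/2}=(a^2+b^2)^{p/2}\le|a|^p+|b|^p .$$
Summing over coordinates, for $\|x\|=1$ and $\|h\|=\tau$,
$$\frac{\|x+h\|+\|x-h\|}2\le\Big(\frac{\|x+h\|^p+\|x-h\|^p}2\Big)^{1/p}\le(1+\tau^p)^{1/p},$$
with equality for $x=e_1$, $h=\tau e_2$. Hence $\rho(\tau)=(1+\tau^p)^{1/p}-1\le\tau^p/p$. The norm is uniformly smooth. It is not of power type $2$, because $\rho(\tau)/\tau^2$ behaves like $\tau^{p-2}/p$ as $\tau\to0+$ and is unbounded.

The last computation concerns one norm only. To rule out all equivalent norms on $\ell_p$, and for later use, we translate power type $2$ into a statement about the square of the norm.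

**Lemma 2.** Let $\nu$ be a norm on $X$, $q=\nu^2$ and $K>0$. Consider
$$q(x+h)+q(x-h)-2q(x)\le2K\,\nu(h)^2\qquad(x,h\in X). \tag{4}$$

* (α) If (4) holds, then $\rho_\nu(\tau)\le\tfrac K2\tau^2$ for all $\tau>0$.
* (β) If $\rho_\nu(\tau)\le C\tau^2$ for all $\tau>0$, then (4) holds with $K=\max\{(1+C)^2,4\}$.
* (γ) If (4) holds, then for all $x_1,\dots,x_n\in X$ the average of $q(\sum_i\epsilon_ix_i)$ over all signs $\epsilon_i=\pm1$ is at most $K\sum_iq(x_i)$.

*Proof.* (α) If $\nu(x)=1$ and $\nu(h)=\tau$, then
$$\frac{\nu(x+h)+\nu(x-h)}2\le\Big(\frac{q(x+h)+q(x-h)}2\Big)^{1/2}\le(1+K\tau^2)^{1/2}\le1+\tfrac K2\tau^2.$$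

(β) For $x=0$ the left side of (4) is $2\nu(h)^2$ and $K\ge1$; for $h=0$ both sides are $0$. Otherwise both sides of (4) scale by $s^2$ when $(x,h)$ is replaced by $(sx,sh)$, so we may take $\nu(x)=1$. Put $\tau=\nu(h)$, $u=\nu(x+h)$, $v=\nu(x-h)$. Then
$$\frac{u^2+v^2}2=\Big(\frac{u+v}2\Big)^2+\Big(\frac{u-v}2\Big)^2,\qquad \frac{u+v}2\le1+C\tau^2,\qquad\Big|\frac{u-v}2\Big|\le\tau .$$
If $\tau\le1$, then $\frac{u^2+v^2}2\le1+(2C+1)\tau^2+C^2\tau^4\le1+(1+C)^2\tau^2$. If $\tau>1$, then $u,v\le1+\tau\le2\tau$, so $\frac{u^2+v^2}2\le4\tau^2\le1+4\tau^2$. In both cases $\frac{u^2+v^2}{2}\le 1+K\tau^2$, which is (4).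

(γ) By (4), averaging over $\epsilon_n$ gives at most $q(\sum_{i<n}\epsilon_ix_i)+Kq(x_n)$. Repeat for $\epsilon_{n-1},\dots,\epsilon_1$ and use $q(0)=0$. $\square$

**Example 6.** $\ell_p$ with $1<p<2$ has no equivalent norm with modulus of smoothness of power type $2$. Suppose $\nu$ were one, with $a\|x\|\le\nu(x)\le b\|x\|$, $a>0$. By (β) and (γ) with $x_i=e_i$, and since $\|\sum_{i\le n}\epsilon_ie_i\|=n^{1/p}$ for every choice of signs, $a^2n^{2/p}\le Kb^2n$ for all $n$. This is false for large $n$ because $2/p>1$. (This can also be phrased with type: a norm of power type $2$ has type $2$, see Figiel and Lindenstrauss–Tzafriri, *Classical Banach Spaces II*, Theorem 1.e.16; type is invariant under renorming, and $\ell_p$ is not of type $2$.)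

**Definition 6.** A Banach space $Y$ is finitely representable in $X$ if for every finite-dimensional subspace $Z\subset Y$ and every $\eta>0$ there is a linear $T\colon Z\to X$ with $\|z\|\le\|Tz\|\le(1+\eta)\|z\|$ on $Z$. A Banach space $X$ is super-reflexive if every Banach space finitely representable in $X$ is reflexive.

We use one theorem about this notion: a Banach space with an equivalent uniformly smooth norm is super-reflexive (Enflo, Israel J. Math. 13 (1972); see also Deville–Godefroy–Zizler, *Smoothness and Renormings in Banach Spaces*, Ch. IV).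

**Example 7.** By Example 5 and this theorem, $\ell_p$ with $1<p<2$ is super-reflexive. The space $c_0$ is not, since it is finitely representable in itself and is not reflexive.

## 2. Must $X$ carry a norm of power type 2?

The following facts are quoted from Michal Johanis, Václav Kryštof, and Luděk Zajíček, "On Whitney-type extension theorems on Banach spaces for $C^{1,\omega}$, $C^{1,+}$, $C_{\mathrm{loc}}^{1,+}$, and $C_{\mathrm B}^{1,+}$-smooth functions", arXiv:2305.19995 (2023).

* **(K1)** (i)$\Rightarrow$(ii) holds for every normed linear space $X$. (We proved this above.)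
* **(K2)** If $X$ is a super-reflexive Banach space that has an equivalent norm with modulus of smoothness of power type $2$, then (ii)$\Rightarrow$(i) holds for every $E\subset X$ and every real function $f$ on $E$; moreover $F$ can be chosen with $DF(x)=G(x)$ for each $x\in E$.
* **(K3)** If $X$ is a Banach space such that (ii)$\Rightarrow$(i) holds for all $E\subset X$ and all real $f$ on $E$, then $X$ is super-reflexive.

Condition (ii) lists necessary conditions for a $C^{1,+}$ extension. We ask in which spaces they are also sufficient, for all sets and all functions. There is a gap between (K2), which assumes power type $2$, and (K3), which concludes only super-reflexivity. The space $\ell_p$ with $1<p<2$ lies in the gap.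

**Question.** Is there a Banach space $X$ with no equivalent norm with modulus of smoothness of power type $2$ in which (ii)$\Rightarrow$(i) holds for every $E\subset X$ and every $f\colon E\to\mathbb R$?

**Answer.** No. If (ii)$\Rightarrow$(i) holds for all $E\subset X$ and all $f\colon E\to\mathbb R$, then $X$ has an equivalent norm with modulus of smoothness of power type $2$. A single explicit pair $(E,f)$, with $G=0$, already forces this. In particular (ii)$\Rightarrow$(i) fails in $\ell_p$ for $1<p<2$, although $\ell_p$ is super-reflexive.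

## 3. One step in a Hilbert space and one step in $\ell_p$

The simplest data with $G=0$ are two values on two separated sets. Fix $R>0$ and let $f=0$ on $\{\|x\|\le R/2\}$ and $f=R^2$ on $\{\|x\|\ge R\}$. The height $R^2$ is chosen because the two sets are at distance $R/2$, so that $|f(y)-f(x)|\le4\|y-x\|^2$ for all $R$ with the same constant.

### 3.1 Hilbert space

Let $\theta\colon\mathbb R\to\mathbb R$ be $0$ for $s\le\frac12$, $8(s-\frac12)^2$ on $[\frac12,\frac34]$, $1-8(1-s)^2$ on $[\frac34,1]$, and $1$ for $s\ge1$. The pieces and their derivatives match at $\frac12$, $\frac34$ and $1$. On $[\frac12,1]$ we have $\theta'(s)=16\min(s-\frac12,1-s)$, so $\theta'$ is $16$-Lipschitz, $0\le\theta'\le4$, and $\theta'(s)\le8s$ for $s\geq0$.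

In a Hilbert space put $\Theta(x)=\theta(\|x\|)$. Then $D\Theta(x)=v(x):=\theta'(\|x\|)\,x/\|x\|$, with $v(0)=0$. For $x,y\ne0$ we have $\big\|\frac x{\|x\|}-\frac y{\|y\|}\big\|\le\frac{2\|x-y\|}{\|y\|}$, hence
$$\|v(x)-v(y)\|\le|\theta'(\|x\|)-\theta'(\|y\|)|+\theta'(\|y\|)\frac{2\|x-y\|}{\|y\|}\le32\|x-y\|,$$
and for $x=0$ we have $\|v(y)\|\le8\|y\|$. So $R^2\Theta(x/R)$ extends $f$, and its derivative $R\,v(x/R)$ is $32$-Lipschitz for every $R$. A large step costs no more than a small one.

### 3.2 The first attempt at an obstruction, and where it stops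

To show that (ii)$\Rightarrow$(i) forces good smoothness, the sensible first try is to extend a single step, say with $R=2$, and to use the resulting function $F\in C^{1,+}(X)$, which is constant near $0$ and constant far away. Such an $F$ does say something about $X$, but it cannot detect power type $2$, because it exists in $\ell_p$ for $1<p<2$.

To see this, let $N(x)=\|x\|^p=\sum_i|x_i|^p$ on $\ell_p$, $1<p<2$, and put $\phi(a)=|a|^{p-1}\operatorname{sgn}a$. Then $|\phi(a)-\phi(b)|\le2|a-b|^{p-1}$: for equal signs use $\big||a|^{p-1}-|b|^{p-1}\big|\le|a-b|^{p-1}$, and for opposite signs bound each of $|a|^{p-1}$, $|b|^{p-1}$ by $|a-b|^{p-1}$. Let $\frac1p+\frac1{p'}=1$, so $(p-1)p'=p$. The sequence $p\,(\phi(x_i))_i$ lies in $\ell_{p'}$, and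
$$\Big|N(x+h)-N(x)-\sum_ip\,\phi(x_i)h_i\Big|\le\sum_i\int_0^1p\,|\phi(x_i+th_i)-\phi(x_i)||h_i|\,dt\le2p\sum_i|h_i|^p=2p\|h\|^p .$$
Since $p>1$, $N$ is Fréchet differentiable with $DN(x)=p(\phi(x_i))_i$. Moreover
$$\|DN(x)-DN(y)\|\le2p\Big(\sum_i|x_i-y_i|^{(p-1)p'}\Big)^{1/p'}=2p\|x-y\|^{p-1}.$$
Let $\eta\colon\mathbb R\to\mathbb R$ be smooth and nondecreasing, with $\eta=0$ on $(-\infty,1]$, $\eta=1$ on $[2^p,\infty)$ and $\eta'>0$ on $(1,2^p)$. Then $H=\eta\circ N$ is $0$ for $\|x\|\le1$ and $1$ for $\|x\|\ge2$. Its derivative $\eta'(N(x))DN(x)$ vanishes for $\|x\|\ge2$ and is uniformly continuous on $\{\|x\|\le3\}$, where $N$ is Lipschitz, $DN$ is bounded and uniformly continuous, and $\eta'$ is Lipschitz. So $H\in C^{1,+}(\ell_p)$, and $4H$ extends the single step with $R=2$.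

The attempt stops exactly here: a fixed step gives a derivative with some modulus of continuity, and power type $2$ requires the linear modulus. Now look at the same construction at a large scale, $H_R(x)=R^2H(x/R)$. Fix $1<a<2$ and compare $x=Rae_1$ with $y=x+e_2$, two points at distance $1$. The second coordinate of $DH_R(x)=R\,DH(x/R)$ is $0$, and that of $DH_R(y)$ is
$$R\,\eta'(a^p+R^{-p})\,p\,R^{-(p-1)}=p\,\eta'(a^p+R^{-p})\,R^{2-p}\to\infty\qquad(R\to\infty).$$
So this family of extensions gets worse without bound as $R$ grows, in contrast with the Hilbert space. This suggests asking one function to make steps of height about $R^2$ at scales $R\to\infty$. By Lemma 1, one number $A(F)$ then has to control all of them.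

## 4. The staircase and the theorem

Put $R_n=2^{n^2}$ for $n\ge1$, and
$$S_0=\{\|x\|\le R_1/2\},\qquad S_n=\{R_n\le\|x\|\le R_{n+1}/2\}\ (n\ge1),\qquad E_0=\bigcup_{n\ge0}S_n .$$
Let $f_0\colon E_0\to\mathbb R$ be $f_0=c_n$ on $S_n$, where $c_0=0$ and $c_n=R_n^2$ for $n\ge1$. The first radii are $R_1=2$, $R_2=16$, $R_3=512$. So $f_0$ is $0$ for $\|x\|\le1$, is $4$ for $2\le\|x\|\le8$, and is $256$ for $16\le\|x\|\le256$. The ratios $R_{n+1}/R_n=2^{2n+1}$ tend to infinity, which will matter.

If $m<n$, $x\in S_n$ and $y\in S_m$, then $\|x\|\ge R_n$ and $\|y\|\le\frac12R_{m+1}\le\frac12R_n$, so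
$$\|x-y\|\ge\tfrac12R_n\ge1. \tag{5}$$
In particular the $S_n$ are pairwise disjoint.

**Definition 7.** A set $E\subset E_0$ is admissible if for all $n\ge0$ and $x\in S_n$ there is $y\in E\cap S_n$ with $\|x-y\|\le1$.

**Example 8.** $E_0$ is admissible. There is also a $1$-separated admissible set: take a maximal $1$-separated subset of each $S_n$ and form the union. By maximality, every $x\in S_n$ is within distance $1$ of the chosen subset of $S_n$. By (5), the union is $1$-separated. On $X=\mathbb R$ one can take $E=E_0\cap\mathbb Z$.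

**Lemma 3.** For every $E\subset E_0$, the function $f=f_0|_E$ satisfies (ii) with $G=0$. Moreover $|f(y)-f(x)|\le4\|y-x\|^2$ for all $x,y\in E$.

*Proof.* If $x,y$ lie in the same $S_n$, then $f(x)=f(y)$. If $x\in S_n$, $y\in S_m$ with $m<n$, then by (5)
$$|f(x)-f(y)|\le R_n^2\le4\|x-y\|^2 .$$
This is the second claim, and it gives the large-distance inequalities in (ii) with $K=4$ for every $d$. By (5), points of $E$ at distance less than $1$ lie in the same $S_n$ and so have equal values. Hence $(W^1)$ holds with $G=0$ and $\delta=1$ for every $\varepsilon$. $\square$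

**Example 9.** In a Hilbert space $f_0$ does extend. With $\Theta$ from Section 3.1, put $F(x)=\sum_{n\ge1}(c_n-c_{n-1})\Theta(x/R_n)$. On $S_m$ the terms with $n\le m$ have $\|x\|\ge R_n$, and those with $n>m$ have $\|x\|\le R_n/2$, so $F=c_m$ there. The derivative of the $n$th term vanishes outside the shell $R_n/2<\|x\|<R_n$ and has Lipschitz constant at most $32(c_n-c_{n-1})/R_n^2\le32$. Since $R_{n+1}/2\ge4R_n$, consecutive shells are a positive distance apart. So $DF$ is $32$-Lipschitz near every point and, by subdividing segments, $32$-Lipschitz on $X$.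

**Theorem.** For a normed linear space $X\ne\{0\}$ the following are equivalent.

* (a) $X$ has an equivalent norm with modulus of smoothness of power type $2$.
* (b) (ii)$\Rightarrow$(i) holds for all $E\subset X$ and all $f\colon E\to\mathbb R$.
* (b′) As (b), and for every $G$ as in (ii), $F$ can be chosen with $DF=G$ on $E$.
* (c) Every $f\colon E\to\mathbb R$ on a uniformly discrete $E\subset X$ satisfying $|f(y)-f(x)|\le4\|y-x\|^2$ for all $x,y\in E$ extends to some $F\in C^{1,+}(X)$.
* (d) For some admissible $E$, $f_0|_E$ extends to a Fréchet differentiable $F\colon X\to\mathbb R$ with $A(F)<\infty$.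

Quantitatively, if (d) holds and $A=A(F)$, then there is an equivalent norm $\nu$ with
$$\tfrac1{\sqrt2}\|x\|\le\nu(x)\le\tfrac A{8\sqrt2}\|x\|,\qquad\rho_\nu(\tau)\le\tfrac{A^2}4\tau^2\quad(\tau>0).$$

The implication (b)$\Rightarrow$(a) answers the Question. Four implications are immediate.

**(b′)$\Rightarrow$(b).** This is trivial.

**(b)$\Rightarrow$(d).** Apply (b) to $E=E_0$, $f=f_0$, which is allowed by Lemma 3. The resulting $F\in C^{1,+}(X)$ has $A(F)<\infty$ by Lemma 1.

**(b)$\Rightarrow$(c).** If $E$ is $s$-separated, then $f$ satisfies $(W^1)$ with $G=0$ (take $\delta=s$), and the assumed inequality is the rest of (ii) with $K=4$. So (b) applies.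

**(c)$\Rightarrow$(d).** Apply (c) to $f_0|_E$ with $E$ a $1$-separated admissible set; Lemma 3 supplies the inequality and Lemma 1 gives $A(F)<\infty$.

It remains to prove (d)$\Rightarrow$(a), which is the heart of the matter (Sections 5 and 6), and (a)$\Rightarrow$(b′) (Section 7).

## 5. Blowing down the extension to a $C^{1,1}$ step

Let $F$ be as in (d), with admissible $E$ and $A=A(F)$. The plan is to shrink $F$ so that its $n$th step sits between radius $\frac12$ and radius $1$ and has height about $1$. In (1) the term $A\|x-y\|$ is invariant under this scaling, and the additive error $A$ becomes $A/R_n$, which tends to $0$. In the limit the derivative is Lipschitz at all distances.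

**Step 1. Rescaling.** *The purpose is to put the $n$th step at unit scale with bounds uniform in $n$.* Let $F_n(x)=R_n^{-2}F(R_nx)$, so that $DF_n(x)=R_n^{-1}DF(R_nx)$. Then (1), (2) and (3), applied at $R_nx$, $R_ny$, $R_nh$, become
$$\|DF_n(x)-DF_n(y)\|\le A\|x-y\|+\frac A{R_n}, \tag{6}$$
$$\|DF_n(x)\|\le A\|x\|+\frac{\|DF(0)\|+A}{R_n}, \tag{7}$$
$$|F_n(x+h)-F_n(x)-\langle DF_n(x),h\rangle|\le A\|h\|^2+\frac{A\|h\|}{R_n}. \tag{8}$$
By (7), for fixed $x$ the sequence $(\|DF_n(x)\|)_n$ is bounded. Since $F_n(0)=F(0)/R_n^2$ is bounded, (8) with base point $0$ and increment $x$ shows that $(F_n(x))_n$ is bounded for each fixed $x$.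

**Step 2. Passing to the limit.** *The purpose is to obtain one function whose derivative is $A$-Lipschitz.* We need limits of $F_n(x)$ and $\langle DF_n(x),h\rangle$ for all $x,h\in X$ at once, and $X$ need not be separable, so we do not choose a subsequence and use an ultrafilter. Recall that a free ultrafilter $\mathcal U$ on $\mathbb N$ is a family of infinite sets, closed under supersets and finite intersections, that contains $M$ or $\mathbb N\setminus M$ for each $M\subset\mathbb N$. Every bounded real sequence has a unique limit $a=\lim_{\mathcal U}a_n$, meaning that $\{n:|a_n-a|<\varepsilon\}\in\mathcal U$ for every $\varepsilon>0$. This limit is linear, respects $\le$ and absolute values, and agrees with the ordinary limit when that exists. For example, $\lim_{\mathcal U}(-1)^n$ is $1$ or $-1$ according to whether the even numbers belong to $\mathcal U$ or not.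

Fix a free ultrafilter $\mathcal U$ and set
$$\Phi(x)=\lim_{\mathcal U}F_n(x),\qquad\langle L(x),h\rangle=\lim_{\mathcal U}\langle DF_n(x),h\rangle .$$
Then $L(x)$ is linear in $h$, and by (7) $|\langle L(x),h\rangle|\le A\|x\|\|h\|$, so $L(x)\in X^*$. Taking limits in (6), applied to each $h$ with $\|h\|\le1$, and in (8), gives
$$\|L(x)-L(y)\|\le A\|x-y\|,\qquad|\Phi(x+h)-\Phi(x)-\langle L(x),h\rangle|\le A\|h\|^2 .$$
So $\Phi$ is Fréchet differentiable and $D\Phi=L$ is $A$-Lipschitz.

**Step 3. The values of $\Phi$.** *The purpose is to check that the step has survived the limit:*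
$$\Phi(x)=0\ \text{ if }\|x\|\le\tfrac12,\qquad\Phi(x)=1\ \text{ if }\|x\|\ge1. \tag{9}$$
For $x=0$ we have $F_n(0)=F(0)/R_n^2\to0$.

Let $0<\|x\|\le\frac12$. Since $R_{n-1}/R_n\to0$, for large $n$ we have $R_{n-1}\le R_n\|x\|\le R_n/2$, that is, $R_nx\in S_{n-1}$. By admissibility there is $y\in E\cap S_{n-1}$ with $\|y-R_nx\|\le1$, and $F(y)=c_{n-1}$. All points of $[y,R_nx]$ have norm at most $R_n\|x\|+1$, so the mean value theorem and (2) give
$$|F(R_nx)-c_{n-1}|\le\|DF(0)\|+A(R_n\|x\|+2).$$
Divide by $R_n^2$. The right side tends to $0$, and $c_{n-1}/R_n^2\to0$, so $F_n(x)\to0$.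

Let $\|x\|\ge1$. Since $R_{n+1}/R_n\to\infty$, for large $n$ we have $R_n\le R_n\|x\|\le R_{n+1}/2$, that is, $R_nx\in S_n$. With $y\in E\cap S_n$, $\|y-R_nx\|\le1$, $F(y)=R_n^2$, the same argument gives $|F(R_nx)-R_n^2|\le\|DF(0)\|+A(R_n\|x\|+2)$, so $F_n(x)\to1$. This proves (9).

Both halves used $R_{n+1}/R_n\to\infty$: seen from scale $R_n$, the inner plateau reaches down to every positive radius, and the outer plateau reaches out to every radius. The set $E$ had only to be $1$-dense in the plateaus, because an error of size $1$ costs $O(R_n)$ and is divided by $R_n^2$.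

**Step 4. Bounds for $\Phi$.** *The purpose is to bound $\Phi$ and $D\Phi$ on all of $X$ in terms of $A$.* By (9), $D\Phi=0$ on the open sets $\{\|x\|<\frac12\}$ and $\{\|x\|>1\}$, and by continuity on their closures. Let $\frac12\le\|x\|\le1$. The point $x/(2\|x\|)$ is at distance $\|x\|-\frac12$ from $x$, the point $x/\|x\|$ is at distance $1-\|x\|$, and $D\Phi$ vanishes at both. Since $D\Phi$ is $A$-Lipschitz,
$$\|D\Phi(x)\|\le A\min(\|x\|-\tfrac12,\,1-\|x\|)\le\tfrac A4 .$$
Integrating along the ray through $x$ from norm $\frac12$, where $\Phi=0$,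
$$|\Phi(x)|\le A\int_{1/2}^1\min(s-\tfrac12,1-s)\,ds=\frac A{16},$$
the integral being the area of a triangle with base $\frac12$ and height $\frac14$. At a point with $\|x\|=1$ this reads $1\le A/16$; in particular $A\ge16$, and $|\Phi|\le A/16$ also where $\Phi=1$. Hence
$$|\Phi|\le\tfrac A{16},\qquad\|D\Phi\|\le\tfrac A4\qquad\text{on }X. \tag{10}$$

**Step 5. Making the function nonnegative and even.** *A norm is even and positive, and $\Phi$ need not be either, so we square and symmetrize.* Put
$$\psi(x)=\tfrac12\big(\Phi(x)^2+\Phi(-x)^2\big),\qquad P=\frac{A^2}{256}\ge1,\qquad M=\frac{A^2}4 .$$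
By (9) and (10), $\psi$ is even, $0\le\psi\le P$, $\psi=0$ for $\|x\|\le\frac12$, and $\psi=1$ for $\|x\|\ge1$. Since $D(\Phi^2)=2\Phi\,D\Phi$, (10) gives
$$\|D(\Phi^2)(x)-D(\Phi^2)(y)\|\le2|\Phi(x)|\,\|D\Phi(x)-D\Phi(y)\|+2|\Phi(x)-\Phi(y)|\,\|D\Phi(y)\|$$
$$\le\Big(2\cdot\frac A{16}\cdot A+2\cdot\frac A4\cdot\frac A4\Big)\|x-y\|=M\|x-y\| .$$
The derivative of $x\mapsto\Phi(-x)^2$ at $x$ is $-D(\Phi^2)(-x)$, again $M$-Lipschitz in $x$. So $D\psi$ is $M$-Lipschitz, and
$$\psi(x+h)+\psi(x-h)-2\psi(x)=\int_0^1\langle D\psi(x+th)-D\psi(x-th),h\rangle\,dt\le\int_0^12Mt\|h\|^2\,dt=M\|h\|^2. \tag{11}$$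

## 6. From the step to a norm

By Lemma 2(α) we need a norm whose square satisfies a second-difference bound by a multiple of $\|h\|^2$. The function $\psi$ has this bound, by (11). It lacks homogeneity and convexity. Taking the convex envelope of $\psi$ at once is useless: the envelope would be a bounded convex function on $X$, hence constant, hence $0$ because $\psi\ge0=\psi(0)$. So we first make the function grow like $\|x\|^2$, and convexify afterwards.

**Step 6. Averaging over scales.** *The purpose is to turn $\psi$ into a $2$-homogeneous function comparable to $\|\cdot\|^2$ without losing the second-difference bound.* For each $t>0$ the function $x\mapsto t^2\psi(x/t)$ satisfies (11) with the same $M$. We average these functions against $dt/t$: let $g(0)=0$ and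
$$g(x)=\int_0^\infty t\,\psi(x/t)\,dt\qquad(x\ne0).$$
The integrand is continuous in $t>0$. It equals $t$ for $t\le\|x\|$, equals $0$ for $t\ge2\|x\|$, and lies in $[0,Pt]$ otherwise. Since $P\ge1$,
$$\tfrac12\|x\|^2\le g(x)\le\tfrac12\|x\|^2+\tfrac32P\|x\|^2\le2P\|x\|^2. \tag{12}$$
Since $\psi$ is even, so is $g$. The substitution $t=|s|u$ gives $g(sx)=s^2g(x)$ for $s\ne0$, and for $s=0$ this is clear.

We claim
$$g(x+h)+g(x-h)-2g(x)\le\tfrac{A^2}2\|h\|^2\qquad(x,h\in X). \tag{13}$$
The danger is that all scales $t$ contribute and the integral of $M\|h\|^2\,dt/t$ diverges. The point is that for small $h$ only a bounded range of scales contributes.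

*Case $x\ne0$, $\|h\|\le\frac12\|x\|$.* The points $x$, $x\pm h$ have norms in $[\frac12\|x\|,\frac32\|x\|]$. For $t\le\frac12\|x\|$ the three values of $\psi(\cdot/t)$ at them are all $1$. For $t\ge3\|x\|$ all three are $0$. In both ranges the second difference is $0$. In between, (11) with $x/t$, $h/t$ gives
$$g(x+h)+g(x-h)-2g(x)\le\int_{\|x\|/2}^{3\|x\|}t\cdot M\frac{\|h\|^2}{t^2}\,dt=M\log6\,\|h\|^2=\frac{\log6}4A^2\|h\|^2\le\frac{A^2}2\|h\|^2,$$
because $\log6<2$.

*Case $\|h\|\ge\frac12\|x\|$* (this includes $x=0$). Here $\|x\pm h\|\le3\|h\|$. By (12) and $g(x)\ge0$, the left side of (13) is at most $2\cdot2P\cdot9\|h\|^2=36P\|h\|^2=\frac{36}{256}A^2\|h\|^2\le\frac{A^2}2\|h\|^2$.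

**Step 7. Convex envelope.** *The purpose is to gain convexity; the second-difference bound survives because it is an upper bound.* Let
$$q(x)=\inf\Big\{\sum_i\lambda_ig(x_i):\ \lambda_i\ge0,\ \sum_i\lambda_i=1,\ \sum_i\lambda_ix_i=x\Big\}\qquad\text{(finite sums)}.$$
For example, the envelope of $\min\{(x-1)^2,(x+1)^2\}$ on $\mathbb R$ vanishes on $[-1,1]$ and is unchanged elsewhere.

*Convexity.* If $\sum\lambda_ix_i=x$ and $\sum\mu_jy_j=y$ are convex combinations and $0\le\alpha\le1$, then $\alpha x+(1-\alpha)y$ is the convex combination of the $x_i,y_j$ with weights $\alpha\lambda_i,(1-\alpha)\mu_j$. Taking infima, $q(\alpha x+(1-\alpha)y)\le\alpha q(x)+(1-\alpha)q(y)$.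

*Bounds.* The function $\frac12\|\cdot\|^2$ is convex and lies below $g$, so $\frac12\|x\|^2\le\sum\lambda_i\frac12\|x_i\|^2\le\sum\lambda_ig(x_i)$ for every competitor. Also $q\le g$. With (12),
$$\tfrac12\|x\|^2\le q(x)\le2P\|x\|^2=\tfrac{A^2}{128}\|x\|^2. \tag{14}$$

*Homogeneity and evenness.* Let $s\ne0$. If $\sum\lambda_ix_i=x$, then $\sum\lambda_i(sx_i)=sx$ and $g(sx_i)=s^2g(x_i)$, so $q(sx)\le s^2q(x)$. Applying this to $sx$ and $1/s$ gives the reverse inequality. Hence $q(sx)=s^2q(x)$, also for $s=0$ by (14), and $q(-x)=q(x)$.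

*Second differences.* Let $\sum\lambda_ix_i=x$. The same weights serve at the translated points: $\sum\lambda_i(x_i\pm h)=x\pm h$. By (13),
$$q(x+h)+q(x-h)\le\sum_i\lambda_i\big(g(x_i+h)+g(x_i-h)\big)\le2\sum_i\lambda_ig(x_i)+\tfrac{A^2}2\|h\|^2 .$$
Taking the infimum over all representations of $x$,
$$q(x+h)+q(x-h)-2q(x)\le\tfrac{A^2}2\|h\|^2\qquad(x,h\in X). \tag{15}$$

**Step 8. The norm.** *The purpose is to check that $\nu=\sqrt q$ is the required norm.* We have $\nu(sx)=|s|\nu(x)$, and (14) gives $\frac1{\sqrt2}\|x\|\le\nu(x)\le\frac A{8\sqrt2}\|x\|$. For the triangle inequality let $x,y\ne0$ and put $a=\nu(x)>0$, $b=\nu(y)>0$. By convexity and $2$-homogeneity,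
$$q\Big(\frac{x+y}{a+b}\Big)\le\frac a{a+b}\,q\Big(\frac xa\Big)+\frac b{a+b}\,q\Big(\frac yb\Big)=1,$$
that is, $\nu(x+y)\le a+b$. If $x=0$ or $y=0$ there is nothing to prove. So $\nu$ is an equivalent norm. Since $\|h\|^2\le2\nu(h)^2$, (15) gives
$$q(x+h)+q(x-h)-2q(x)\le A^2\nu(h)^2,$$
which is (4) with $K=A^2/2$. Lemma 2(α) yields $\rho_\nu(\tau)\le\frac{A^2}4\tau^2$ for all $\tau>0$. This proves (a) and the quantitative statement. $\blacksquare$

In particular (b)$\Rightarrow$(d)$\Rightarrow$(a): no Banach space without an equivalent norm with modulus of smoothness of power type $2$ satisfies (ii)$\Rightarrow$(i) for all $E$ and $f$. The argument uses neither (K2) nor (K3), and it uses no completeness.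

## 7. Sufficiency in normed spaces: (a)$\Rightarrow$(b′)

Here the work is done by (K2); the purpose of the argument is to supply its two hypotheses, completeness and super-reflexivity. Let $\nu$ be an equivalent norm on $X$ with $\rho_\nu(\tau)\le C\tau^2$, and let $\widehat X$ be the completion of $X$. The norm $\nu$ extends to an equivalent norm on $\widehat X$. For each $\tau>0$ the $\nu$-sphere of radius $\tau$ in $X$ is dense in that of $\widehat X$, so by continuity the extended norm has the same modulus of smoothness. Thus $\widehat X$ has an equivalent norm of power type $2$. Since $\rho_\nu(\tau)/\tau\le C\tau\to0$, this norm is uniformly smooth, and $\widehat X$ is super-reflexive by the theorem recalled after Definition 6.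

Let $E\subset X$ and let $f,G$ satisfy (ii) in $X$. Every functional in $X^*$ extends uniquely to $\widehat X$ with the same norm, so $X^*=\widehat X^*$ isometrically, and $f,G$ satisfy (ii) in $\widehat X$ as well. By (K2), $f$ extends to some $\widehat F\in C^{1,+}(\widehat X)$ with $D\widehat F=G$ on $E$. The restriction $F=\widehat F|_X$ is Fréchet differentiable, and its derivative at $x\in X$ is the restriction of $D\widehat F(x)$ to $X$. Hence $F\in C^{1,+}(X)$, $F$ extends $f$, and $DF=G$ on $E$. So (b′) holds.

Together with (b′)$\Rightarrow$(b)$\Rightarrow$(c)$\Rightarrow$(d)$\Rightarrow$(a), this proves the Theorem. $\blacksquare$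

## 8. The staircase in $\ell_p$, $1<p<2$

By Example 7, $\ell_p$ with $1<p<2$ is super-reflexive. By Example 6, (a) fails there, so by the Theorem (d) fails for every admissible $E$. Hence (ii)$\Rightarrow$(i) fails in $\ell_p$ for the explicit function $f_0$ on $E_0$, with $G=0$, and super-reflexivity alone is not enough.

One can see the contradiction directly from (15). Suppose $f_0|_E$, with $E$ admissible, had a Fréchet differentiable extension $F$ to $\ell_p$ with $A=A(F)<\infty$, and let $q$ be the function of Step 7. By (15), for any $u\in\ell_p$ the average of $q(u+\epsilon e_i)$ over $\epsilon=\pm1$ is at most $q(u)+\frac{A^2}4$. Removing the signs one at a time, the average of $q(\sum_{i\le n}\epsilon_ie_i)$ over all signs is at most $\frac{A^2}4n$. By (14), each of these values is at least $\frac12\|\sum_{i\le n}\epsilon_ie_i\|^2=\frac12n^{2/p}$. So $n^{2/p-1}\le\frac{A^2}2$ for all $n$, which is false because $2/p>1$.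

The same holds with $E$ a $1$-separated admissible set. There $(W^1)$ is vacuous, $G=0$, and $f=f_0|_E$ satisfies the full inequality $|f(y)-f(x)|\le4\|y-x\|^2$. The obstruction also persists when the extension is required only to be Fréchet differentiable with $\sup_{\|x-y\|\le1}\|DF(x)-DF(y)\|<\infty$, which is what (d) says.
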